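# The ball and the first three Maxwell eigenvalues of nearby convex bodies

## 1. Boxes: the cube minimises $F_1,F_2,F_3$

Let $\Omega\subset\mathbb R^3$ be a bounded domain with Lipschitz boundary and outer unit normal $\nu$. Maxwell's eigenvalue problem asks for $u:\Omega\to\mathbb R^3$ and $\lambda\in\mathbb R$ with
$$\mathrm{curl}\,\mathrm{curl}\,u=\lambda u,\quad \mathrm{div}\,u=0\ \text{ in }\Omega,\qquad u\times\nu=0\ \text{ on }\partial\Omega. \tag{1.1}$$
There is a sequence of eigenvalues $0\le\lambda_1(\Omega)\le\lambda_2(\Omega)\le\cdots\nearrow\infty$ of finite multiplicity, repeated according to multiplicity, and $\lambda_1(\Omega)>0$ if $\partial\Omega$ is connected. We look at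
$$F_1=\lambda_1+\lambda_2+\lambda_3,\qquad F_2=\lambda_1\lambda_2+\lambda_1\lambda_3+\lambda_2\lambda_3,\qquad F_3=\lambda_1\lambda_2\lambda_3,$$
and ask, in plain words: if we fix the volume (or the surface area) of a convex body close to a ball, can $F_1$, $F_2$ or $F_3$ be smaller than for the ball? The question is posed in Pier Domenico Lamberti, Luigi Provenzano, and Rebecca Sempio, "On a shape optimisation problem for Maxwell's eigenvalues on cuboids", arXiv:2607.26983 (2026).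

We begin with a class of convex bodies for which the spectrum is explicit, boxes, with the cube in the role of the ball. First we fix the functional setting.

**Definition (weak problem).** $H(\mathrm{curl},\Omega)$ is the space of $u\in L^2(\Omega)^3$ with $\mathrm{curl}\,u\in L^2(\Omega)^3$, and $H_0(\mathrm{curl},\Omega)$ is the closure of $C_c^\infty(\Omega)^3$ in it. Problem (1.1) means: $u\in H_0(\mathrm{curl},\Omega)$, $\mathrm{div}\,u=0$ and
$$\int_\Omega\mathrm{curl}\,u\cdot\mathrm{curl}\,\varphi=\lambda\int_\Omega u\cdot\varphi\qquad\text{for all }\varphi\in H_0(\mathrm{curl},\Omega).$$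

Example: if $\phi\in H^1_0(\Omega)$ then $\nabla\phi\in H_0(\mathrm{curl},\Omega)$ and $\mathrm{curl}\,\nabla\phi=0$. So $\mathrm{curl}$ has an infinite-dimensional kernel. Testing with these gradients shows that $\mathrm{div}\,u=0$ is automatic when $\lambda>0$. All domains below have connected boundary, so the $\lambda_j$ are exactly the positive eigenvalues of the weak problem. We use three standard facts.

* (Traces.) $u\in H(\mathrm{curl},\Omega)$ lies in $H_0(\mathrm{curl},\Omega)$ if and only if $\int_\Omega(\mathrm{curl}\,u\cdot\varphi-u\cdot\mathrm{curl}\,\varphi)=0$ for all $\varphi\in C^\infty(\overline\Omega)^3$. In particular a field that is $C^1$ up to the boundary with zero tangential component there lies in $H_0(\mathrm{curl},\Omega)$.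
* (Weber 1980.) For a bounded Lipschitz domain $D$, the space $\{u\in H_0(\mathrm{curl},D):\mathrm{div}\,u\in L^2\}$ with norm $\|u\|+\|\mathrm{curl}\,u\|+\|\mathrm{div}\,u\|$ embeds compactly in $L^2(D)^3$.
* The isoperimetric inequality in $\mathbb R^3$.

**Proposition 1 (boxes).** Let $Q=(0,\ell_1)\times(0,\ell_2)\times(0,\ell_3)$ with $\max_i\ell_i<2\min_i\ell_i$, and either $\ell_1\ell_2\ell_3=L^3$ or $\ell_1\ell_2+\ell_1\ell_3+\ell_2\ell_3=3L^2$. Then for $i=1,2,3$ the cube of side $L$ is the unique minimiser of $F_i$ among such boxes.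

*Proof.* **Step 1: the spectrum.** For $n\in\mathbb Z_{\ge0}^3$ write $c_i=\cos(\pi n_ix_i/\ell_i)$, $s_i=\sin(\pi n_ix_i/\ell_i)$ and
$$V_n=\{(a_1c_1s_2s_3,\ a_2s_1c_2s_3,\ a_3s_1s_2c_3):a\in\mathbb R^3\}.$$
Products of cosines in one variable and sines in the two others form an orthogonal basis of $L^2(Q)$, so $L^2(Q)^3=\bigoplus_nV_n$ orthogonally. Fields in $V_n$ are smooth with zero tangential component on $\partial Q$. Their divergence is $-\pi(\sum_i a_in_i/\ell_i)s_1s_2s_3$. Let $V_n^0$ be the divergence-free part. On it $\mathrm{curl\,curl}=-\Delta=\mu_n:=\pi^2\sum_in_i^2/\ell_i^2$. If all $n_i>0$, then $\dim V_n^0=2$ and the orthogonal complement of $V_n^0$ in $V_n$ is spanned by $\nabla(s_1s_2s_3)$. If exactly one $n_i$ is $0$, then $V_n=V_n^0$ has dimension $1$. Otherwise $V_n=0$.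

Each element of $V_n^0$ is an eigenfield with eigenvalue $\mu_n$ (integrate by parts against $\psi\in H_0(\mathrm{curl},Q)$). Conversely let $u$ be an eigenfield with eigenvalue $\lambda>0$. It is orthogonal to the gradients $\nabla(s_1s_2s_3)$, and for $\varphi\in V_n^0$ we have $\lambda\int u\cdot\varphi=\int\mathrm{curl}\,u\cdot\mathrm{curl}\,\varphi=\int u\cdot\mathrm{curl\,curl}\,\varphi=\mu_n\int u\cdot\varphi$. So $u$ is a sum of elements of $V_n^0$ with $\mu_n=\lambda$.

**Step 2: the first three eigenvalues.** Put $\alpha_i=\pi^2/\ell_i^2$; the hypothesis says $\max\alpha_i<4\min\alpha_i$. The three triples $(0,1,1),(1,0,1),(1,1,0)$ give the pair sums of the $\alpha_i$. If all $n_i\ge1$, then $\mu_n\ge\alpha_1+\alpha_2+\alpha_3$, which exceeds every pair sum. If one $n_i$ is zero and another is $\ge2$, then $\mu_n\ge4\alpha_i+\alpha_j$ for some $i\ne j$. With $k$ the third index, $4\alpha_i+\alpha_j$ exceeds $\alpha_i+\alpha_j$; it exceeds $\alpha_j+\alpha_k$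 since $\alpha_k<4\alpha_i$; and it exceeds $\alpha_i+\alpha_k$ since $\alpha_k<4\min_m\alpha_m\le3\alpha_i+\alpha_j$. So, up to order, $\lambda_1,\lambda_2,\lambda_3$ are $S-\alpha_1,S-\alpha_2,S-\alpha_3$ with $S=\alpha_1+\alpha_2+\alpha_3$.

**Step 3: the inequality.** With $e_2=\alpha_1\alpha_2+\alpha_1\alpha_3+\alpha_2\alpha_3$ and $e_3=\alpha_1\alpha_2\alpha_3$,
$$F_1=2S,\qquad F_2=S^2+e_2,\qquad F_3=Se_2-e_3 .$$
By the inequality of arithmetic and geometric means $S\ge3e_3^{1/3}$ and $e_2\ge3e_3^{2/3}$, with equality only if the $\alpha_i$ agree. So $F_1\ge6e_3^{1/3}$, $F_2\ge12e_3^{2/3}$, $F_3\ge8e_3$. For fixed volume $e_3=\pi^6/L^6$. For fixed area, the same inequality gives $(\ell_1\ell_2\ell_3)^{2/3}\le L^2$, hence $e_3\ge\pi^6/L^6$. Equality holds only for the cube in both cases. $\square$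

Two features of this computation return for the ball. First, the area case followed from the volume case and an isoperimetric inequality. Second, at the cube $\lambda_0:=2\pi^2/L^2$ is a triple eigenvalue, and it splits at first order. Put $\ell_i=Le^{s_i}$ with $\sum s_i=0$, so that $\alpha_i=\frac{\lambda_0}2e^{-2s_i}$. The three deviations are $S-\alpha_j-\lambda_0=\lambda_0s_j+O(|s|^2)$. So the smallest eigenvalue $\lambda_1$ goes down at first order, and the cube does not minimise it. But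
$$t_1:=\sum_{j\le3}(\lambda_j-\lambda_0)=\lambda_0\sum_i(e^{-2s_i}-1)=2\lambda_0|s|^2+O(|s|^3),\qquad t_2:=\sum_{j\le3}(\lambda_j-\lambda_0)^2=\lambda_0^2|s|^2+O(|s|^3).$$
A symmetric function such as $F_3$ feels $t_1+\kappa t_2$ with a constant $\kappa$, which is $-\frac1{2\lambda_0}$ for $F_3$ (Section 2). The gain $t_1$ beats the loss from the splitting as long as $\kappa>-2/\lambda_0$.

What changes when the cube is replaced by the ball and boxes by all nearby convex bodies? The eigenvalues of the neighbors are no longer explicit, so $t_1,t_2$ must be found by second-order perturbation theory at a triple eigenvalue. The neighbors form an infinite-dimensional family, so infinitely many coefficients must be positive, in a quantitative way. And a convex body is in general only Lipschitz, while its distance to the ball is measured only by the Hausdorff distance. Convexity must enter. Indeed it is known that for every $N\ge1$, $\varepsilon>0$ there is a domain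 homeomorphic to the unit ball $B$, with the same volume (or the same surface area), within Hausdorff distance $\varepsilon$ of $B$, and with $\lambda_N\le\varepsilon$. So among domains homeomorphic to a ball the answer is negative.

## 2. The statements for the ball

Let $B$ be the unit ball, $d_H$ the Hausdorff distance, $k_0$ the first positive zero of
$$G(x)=x\cos x+(x^2-1)\sin x,\qquad \lambda_0=k_0^2 .$$
Section 3 shows $\lambda_1(B)=\lambda_2(B)=\lambda_3(B)=\lambda_0<\lambda_4(B)$. For small Lipschitz $f:S^2\to\mathbb R$ put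
$$\Omega_f=\{r\omega:\omega\in S^2,\ 0\le r<1+f(\omega)\}.$$
Let $f=\sum_nf_n$ be the expansion in spherical harmonics, $f_n$ of degree $n$ (so $-\Delta f_n=n(n+1)f_n$). On $S^2$ the symbols $\nabla,\mathrm{div},\Delta$ are intrinsic, and $\|\cdot\|$ is the norm of $L^2(S^2)$. Put
$$\|f\|_{1/2}^2=\sum_n(n+1)\|f_n\|^2,\qquad\|f\|_{H^1}^2=\sum_n(1+n(n+1))\|f_n\|^2,\qquad\eta=\|f\|_{W^{1,\infty}(S^2)} .$$
Then $\|f\|_{1/2}\le C\|f\|_{H^1}\le C\eta$. Throughout $C,c>0$ are constants that may change from line to line.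

**Theorem A.** There is $\delta>0$ such that for every bounded convex domain $\Omega$ with $d_H(\Omega,B)<\delta$ and either $|\Omega|=|B|$ or $|\partial\Omega|=|\partial B|$,
$$F_i(\lambda_1,\lambda_2,\lambda_3)(\Omega)\ge F_i(\lambda_1,\lambda_2,\lambda_3)(B),\qquad i=1,2,3,$$
with equality (for any $i$) only if $\Omega$ is a translate of $B$.

So both statements are true: the ball is a local minimiser of $F_1,F_2,F_3$ among convex domains, under the volume constraint and under the perimeter constraint.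

**Theorem B.** Let $\Psi$ be a symmetric $C^2$ function near $(\lambda_0,\lambda_0,\lambda_0)$ with $\partial_1\Psi=:\mathsf a>0$ there, and put $\kappa=(\Psi_{11}-\Psi_{12})/(2\mathsf a)$ at that point. Write $\Psi(\Omega)=\Psi(\lambda_1(\Omega),\lambda_2(\Omega),\lambda_3(\Omega))$, $\lambda=\lambda_0$ and
$$K_2=\tfrac{\lambda^2-16}{2}-\tfrac{4(\lambda-6)(10-\lambda)}{25}+\tfrac{2\lambda(\lambda+4)}{5(\lambda-2)}-\tfrac{(\lambda+2)(\lambda+4)^2}{10(\lambda-2)^2},\qquad\hat\tau=\tfrac{2\lambda(\lambda+4)^2}{5(\lambda-2)},$$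
$$\kappa_{\rm vol}=-K_2/\hat\tau,\qquad\kappa_{\rm per}=-(K_2+2(\lambda-2))/\hat\tau .$$

1. (Volume.) If $\kappa>\kappa_{\rm vol}$, there are $\eta_0,c,C>0$ such that for every (not necessarily convex) $\Omega_f$ with $\eta\le\eta_0$, $|\Omega_f|=|B|$ and barycentre $0$: $c\|f\|_{1/2}^2\le\Psi(\Omega_f)-\Psi(B)\le C\|f\|_{1/2}^2$. Consequently, for convex $\Omega$ with $|\Omega|=|B|$, $d_H(\Omega,B)$ small and barycentre $\bar x$, $\Psi(\Omega)\ge\Psi(B)+c'|\Omega\,\triangle\,(\bar x+B)|^2$ with some $c'>0$. If $\kappa<\kappa_{\rm vol}$, the ball is not a local minimiser of $\Psi$ among convex domains of fixed volume.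
2. (Perimeter.) The same with $\kappa_{\rm per}$, $|\partial\Omega_f|=|\partial B|$ (and $|\partial\Omega|=|\partial B|$), and $\|f\|_{H^1}$ in place of $\kappa_{\rm vol}$, $|\Omega_f|=|B|$ (and $|\Omega|=|B|$), and $\|f\|_{1/2}$.

The functions $F_1,F_2,F_3$ have $\kappa=0,-\frac1{4\lambda_0},-\frac1{2\lambda_0}$, all $>\kappa_{\rm vol}>\kappa_{\rm per}$. For the power means $M_p=(\frac13\sum_{j\le3}\lambda_j^p)^{1/p}$ ($M_0$ the geometric mean), $\kappa=\frac{p-1}{2\lambda_0}$; so the ball is a local minimiser of $M_p$ among convex domains for $p>p_*$ and not for $p<p_*$, where $p_*=1+2\lambda_0\kappa_{\rm vol}$ (volume), $p_*=1+2\lambda_0\kappa_{\rm per}$ (perimeter).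

The reason that only $\kappa$ matters is Taylor's formula. Let $\delta_j=\lambda_j(\Omega)-\lambda_0$, $t_1=\sum_{j\le3}\delta_j$, $t_2=\sum_{j\le3}\delta_j^2$. By symmetry of $\Psi$ all $\Psi_{ii}$ agree at the symmetric point, and all $\Psi_{ij}$, $i\ne j$. Since $\frac12\Psi_{11}t_2+\frac12\Psi_{12}(t_1^2-t_2)=\mathsf a\kappa t_2+\frac12\Psi_{12}t_1^2$,
$$\Psi(\Omega)-\Psi(B)=\mathsf a(t_1+\kappa t_2)+O(t_1^2)+o(1)\,t_2\qquad\text{as }\delta_j\to0. \tag{2.1}$$
For $F_1,F_2,F_3$: $\mathsf a=1,2\lambda_0,\lambda_0^2$, $\Psi_{11}=0$, and $\Psi_{12}=0,1,\lambda_0$. This gives the values of $\kappa$ above. So the task is to expand $t_1$ and $t_2$ to second order in $f$.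

## 3. The spectrum of the ball and the numbers $d_l$

**Radial functions.** We need positivity of Riccati–Bessel functions up to $k_0$. Let $\hat g_l(x)=xj_l(x)$, with $j_l$ the spherical Bessel function, and $L=l(l+1)$. Then $\hat g_l''=(\frac L{x^2}-1)\hat g_l$ and
$$\hat g_l'=\tfrac{l+1}x\hat g_l-\hat g_{l+1},\qquad\hat g_{l+1}'=\hat g_l-\tfrac{l+1}x\hat g_{l+1}. \tag{3.1}$$
For $l=1$, $\hat g_1(x)=\frac{\sin x}x-\cos x$. It is positive on $(0,\pi]$, since $(\sin x-x\cos x)'=x\sin x$. Moreover $\hat g_1'=G(x)/x^2$. We have $G(0)=0$, $G(\pi)=-\pi$ and $G'=x(\sin x+x\cos x)$. The bracket is positive on $(0,\frac\pi2]$; on $(\frac\pi2,\pi)$ it equals $\cos x\,(\tan x+x)$, where $\cos x<0$ and $\tan x+x$ increases from $-\infty$ to $\pi$. So $G'$ is positive and then negative on $(0,\pi)$. Hence $G$ has exactly one zero $k_0$ in $(0,\pi]$, and $G>0$ on $(0,k_0)$.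

**Enclosure of $k_0$.** Section 7 needs $\lambda_0$ to three digits. With $y=\pi-x$, $G=(x^2-1)\sin y-x\cos y$. At $x=2.742$ we have $y>0.39959$; $\sin y\ge y-\frac{y^3}6$ and $\cos y\le1-\frac{y^2}2+\frac{y^4}{24}$, evaluated at $0.39959$, with monotonicity of $\sin$ and $\cos$, give $\sin y\ge0.38895$ and $\cos y\le0.92123$. So $G\ge6.518564\cdot0.38895-2.742\cdot0.92123>0.009$. At $x=2.745$ we have $y<0.39660$; evaluating at $0.39660$, $\sin y\le y-\frac{y^3}6+\frac{y^5}{120}\le0.38629$ and $\cos y\ge1-\frac{y^2}2+\frac{y^4}{24}-\frac{y^6}{720}\ge0.92237$. So $G\le6.535025\cdot0.38629-2.745\cdot0.92237<-0.007$. Thus $2.742<k_0<2.745$ and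
$$7.518<\lambda_0<7.536. \tag{3.2}$$

**Comparison of $l\ge2$ with $l=1$.** Let $w=\hat g_l'\hat g_1-\hat g_l\hat g_1'$. Then $w(0)=0$ and $w'=\frac{L-2}{x^2}\hat g_l\hat g_1$. As $\hat g_l>0$ near $0$, $w>0$ on $(0,\pi]$ up to and including a first zero of $\hat g_l$. But at such a zero $w=\hat g_l'\hat g_1\le0$, a contradiction. So
$$\hat g_l>0\ \text{on }(0,\pi]\ (l\ge1),\qquad\frac{\hat g_l'}{\hat g_l}>\frac{\hat g_1'}{\hat g_1}\ge0\ \text{on }(0,k_0]\ (l\ge2). \tag{3.3}$$

**Explicit fields.** We need a supply of solutions of $\mathrm{curl\,curl}\,u=\lambda u$ on all of $\mathbb R^3$. Let $g$ be a multiple of $\hat g_l(\sqrt\lambda\,r)$, so $g''=(\frac L{r^2}-\lambda)g$ (a regular solution). Let $Y$ be a spherical harmonic of degree $l\ge1$ and $\psi=\frac grY$. Then $\psi$ is real-analytic on $\mathbb R^3$ and $\Delta\psi+\lambda\psi=0$. Put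
$$\mathbf B[g,Y]=\mathrm{curl}(x\psi)=\nabla\psi\times x,\qquad\mathbf E[g,Y]=\mathrm{curl\,curl}(x\psi)=\nabla\partial_r(r\psi)+\lambda x\psi.$$
(The last formula: $\mathrm{curl\,curl}(x\psi)=\nabla(3\psi+x\cdot\nabla\psi)-x\Delta\psi-2\nabla\psi$.) Both are divergence free. Since $\Delta$ commutes with $\psi\mapsto\nabla\psi\times x$, both satisfy $-\Delta u=\mathrm{curl\,curl}\,u=\lambda u$. For a field $u$ let $u_r$ be its radial component, $u_T$ its tangential part, and $U(r)=r\,u_T(r\,\cdot)$, a tangent field on $S^2$. Using $g''+\lambda g=Lg/r^2$,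
$$\mathbf E:\ u_r=Lgr^{-2}Y,\quad U=g'\nabla Y;\qquad\mathbf B:\ u_r=0,\quad U=g\,\nabla Y\times\omega. \tag{3.4}$$

**Proposition 2.** $\lambda_1(B)=\lambda_2(B)=\lambda_3(B)=\lambda_0<\lambda_4(B)$. With $g_1$ the regular solution for $l=1$, $\lambda=\lambda_0$, and $Y_a(\omega)=a\cdot\omega$, the eigenspace of $\lambda_0$ is $\{\mathbf E[g_1,Y_a]:a\in\mathbb R^3\}$.

*Proof.* Let $u$ be an eigenfield with eigenvalue $\lambda=k^2\in(0,\lambda_0]$. In $B$, $\Delta u+\lambda u=0$, so $u$ is smooth inside. As $\Delta(x\cdot u)=x\cdot\Delta u+2\,\mathrm{div}\,u$, the functions $w=x\cdot u$ and $b=x\cdot\mathrm{curl}\,u$ solve the Helmholtz equation, so their spherical-harmonic coefficients are $w_{lm}=c_{lm}j_l(kr)$, $b_{lm}=c_{lm}'j_l(kr)$.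

In polar coordinates $\mathrm{div}\,u=0$ reads $\partial_r(rw)+\mathrm{div}\,U=0$, and the radial part of the curl gives $rb=\mathrm{curl}_{S^2}U$. Averages over $S^2$ give $b_{00}=0$ and $(rw_{00})'=0$; since $rw_{00}=c_{00}k^{-1}\sin(kr)$, $w_{00}=0$. Hence
$$U(r)=\sum_{l\ge1,m}\big(P_{lm}\nabla Y_{lm}+Q_{lm}\nabla Y_{lm}\times\omega\big),\qquad LP_{lm}=(rw_{lm})',\quad LQ_{lm}=\pm rb_{lm}$$
with one fixed sign. All $P_{lm},Q_{lm}$ are smooth up to $r=1$.

Next we extract the boundary condition. For $\varphi\in C^\infty(\overline B)^3$, $\int_B(\mathrm{curl}\,u\cdot\varphi-u\cdot\mathrm{curl}\,\varphi)=0$. The same integral over $sB$, $s<1$, equals $\int_{\partial(sB)}(\omega\times u)\cdot\varphi$, which thus tends to $0$ as $s\to1$. Take $\varphi$ equal near $\partial B$ to $\nabla Y_{lm}\times\omega$ or to $\nabla Y_{lm}$, constant along rays. Because $\omega\times U=\sum(-P_{lm}\nabla Y_{lm}\times\omega+Q_{lm}\nabla Y_{lm})$, these give $P_{lm}(1)=0$ and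 $Q_{lm}(1)=0$, that is, $c_{lm}\hat g_l'(k)=0$ and $c_{lm}'j_l(k)=0$. As $k\le k_0<\pi$, (3.3) gives $b=0$. Also $\hat g_l'(k)>0$ except for $l=1$, $k=k_0$, so $w=0$ unless $\lambda=\lambda_0$, and then only $l=1$ occurs. If $w=b=0$ then $U=0$, $u_r=0$, $u=0$. So there is no eigenvalue in $(0,\lambda_0)$, and on the eigenspace of $\lambda_0$ the map $u\mapsto w$ is injective into a space of dimension 3. Finally, $\mathbf E[g_1,Y_a]$ is smooth on $\overline B$ with tangential trace $g_1'(1)\nabla Y_a=0$, so it is an eigenfield. $\square$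

**The numbers $d_l$.** These will be ratios of trace to derivative at $r=1$. Put $d_l=k_0\hat g_l'(k_0)/\hat g_l(k_0)$. Then $d_1=0$, $d_l>0$ for $l\ge2$, and (3.1) gives $k_0\hat g_{l+1}/\hat g_l=l+1-d_l$ at $k_0$ and
$$d_{l+1}+l+1=\frac{\lambda_0}{l+1-d_l},\qquad d_2=\frac{\lambda_0-4}2,\qquad d_3=\frac{5(\lambda_0-6)}{10-\lambda_0}. \tag{3.5}$$
We claim
$$d_l>l\quad(l\ge3),\qquad n+1-d_n=\frac{\lambda_0}{d_{n+1}+n+1}<\frac{\lambda_0}{2n+2}\quad(n\ge3). \tag{3.6}$$
For $l=3$, $d_3>3$ means $\lambda_0>7.5$. For $l\ge4$ let $\rho(r)=rg'/g$ with $g=\hat g_l(k_0r)$. Then $\rho(0^+)=l+1$ and $r\rho'=\rho-\rho^2+L-\lambda_0r^2$. At a first $r\le1$ with $\rho=l$ we would have $0\ge r\rho'=2l-\lambda_0r^2\ge8-7.536>0$, a contradiction. The second statement follows from the first and (3.5).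

**The function $m$.** It measures how the trace of the lowest mode changes with the spectral parameter. Let $g_1(\cdot;\lambda)$ be the regular solution for $l=1$ with $g_1(1;\lambda)=1$, and $m(\lambda)=g_1'(1;\lambda)=k\phi(k)$, where $k=\sqrt\lambda$, $\phi=\hat g_1'/\hat g_1$, $\phi'=\frac2{x^2}-1-\phi^2$. At $k_0$: $\phi=0$, $\phi'=\frac2{\lambda_0}-1$, $\phi''=-4k_0^{-3}$. So $m_k=\phi+k\phi'=(2-\lambda_0)/k_0$ and $m_{kk}=2\phi'+k_0\phi''=-2$. With $\frac{d}{d\lambda}=\frac1{2k}\frac d{dk}$,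
$$m(\lambda_0)=0,\quad m'(\lambda_0)=-N,\ \ N=\frac{\lambda_0-2}{2\lambda_0},\quad m''(\lambda_0)=\frac1{2k_0}\Big(\frac{m_{kk}}{2k_0}-\frac{m_k}{2k_0^2}\Big)=-\frac{\lambda_0+2}{4\lambda_0^2}. \tag{3.7}$$

## 4. Convex bodies near $B$ are radial graphs of small slope

Here convexity is used, and nowhere else: Hausdorff closeness is upgraded to smallness of $\eta$. Recall the support function $h_\Omega(\nu)=\sup_{x\in\Omega}x\cdot\nu$. For convex sets, $d_H(\Omega,B)\le\delta$ implies $|h_\Omega-1|\le\delta$.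

**Step 1: the graph.** Let $\Omega$ be convex, $d_H(\Omega,B)\le\delta<\frac12$. Then $(1-\delta)B\subset\Omega\subset(1+\delta)\overline B$. So $\Omega=\Omega_f$ with $f$ Lipschitz (the radial function is the reciprocal of the gauge function) and $|f|\le\delta$. At a.e. boundary point $y=\rho\omega$, $\rho=1+f$, the normal $\nu$ is parallel to $\rho\omega-\nabla f$, and $y\cdot\nu=h_\Omega(\nu)\ge1-\delta$, while $|y|\le1+\delta$. So
$$\frac{\rho}{\sqrt{\rho^2+|\nabla f|^2}}\ge\frac{1-\delta}{1+\delta},\qquad\text{hence}\quad|\nabla f|\le C\sqrt\delta .$$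

**Step 2: the barycentre.** The barycentre satisfies $|\bar x|\le C|\Omega\triangle B|\le C\delta$. Replacing $\Omega$ by $\Omega-\bar x$ and $\delta$ by $C\delta$ we get: up to translation, $\Omega=\Omega_f$ with barycentre $0$ and $\eta\le C\sqrt\delta$.

**Step 3: constraints in terms of $f$.** We record how they fix $f_0$ and $f_1$. Barycentre $0$ means $\int_{S^2}(1+f)^4\omega=0$; the linear term is $4\int f\omega$, so
$$\|f_1\|\le C\|f\|^2\le C\eta\|f\|. \tag{4.1}$$
Volume: $\int(1+f)^3=4\pi$, i.e.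
$$\int f=-\|f\|^2-\tfrac13\int f^3,\qquad\|f_0\|\le C\eta\|f\|. \tag{4.2}$$
Perimeter: $|\partial\Omega_f|=\int\rho\sqrt{\rho^2+|\nabla f|^2}=\int\big(\rho^2+\frac12|\nabla f|^2+O(|\nabla f|^4)\big)$, so
$$\int f=-\tfrac12\|f\|^2-\tfrac14\|\nabla f\|^2+O(\eta^2\|\nabla f\|^2),\qquad\|f_0\|\le C\eta\|f\|_{H^1}. \tag{4.3}$$

## 5. Pulling the problem back to $B$

Let $\Phi:B\to\Omega$ be bi-Lipschitz and onto, $M=D\Phi-I$ with $\|M\|_\infty$ small (so $\det D\Phi>0$), and $\Omega$ bounded Lipschitz with connected boundary. We turn the problem on $\Omega$ into one on the fixed space $H_0(\mathrm{curl},B)$, and then into a compact operator.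

**Step 1: transplantation.** For $u\in H_0(\mathrm{curl},\Omega)$ let $\hat u=D\Phi^T(u\circ\Phi)$ (the pullback of a 1-form). For $u\in C_c^\infty$, $\hat u=\sum_i(u_i\circ\Phi)\nabla\Phi_i$ is bounded with compact support. As $\mathrm{curl}(\alpha\nabla\beta)=\nabla\alpha\times\nabla\beta$ for Lipschitz $\alpha,\beta$ (mollify), and $(Fa)\times(Fb)=(\det F)F^{-T}(a\times b)$ with $F=D\Phi^T$,
$$\mathrm{curl}\,\hat u=\det(D\Phi)\,D\Phi^{-1}(\mathrm{curl}\,u)\circ\Phi .$$
By mollification $\hat u\in H_0(\mathrm{curl},B)$. By density, and the same for $\Phi^{-1}$, $u\mapsto\hat u$ is an isomorphism of $H_0(\mathrm{curl},\Omega)$ onto $H_0(\mathrm{curl},B)$. With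
$$A=(\det D\Phi)^{-1}D\Phi^TD\Phi,\qquad\int_\Omega|\mathrm{curl}\,u|^2=\int_BA\,\mathrm{curl}\,\hat u\cdot\mathrm{curl}\,\hat u,\qquad\int_\Omega|u|^2=\int_BA^{-1}\hat u\cdot\hat u. \tag{5.1}$$
Example: for $\Phi(x)=sx$ we get $A=s^{-1}I$, so the pulled-back problem has $s^{-1}$ on the left and $\lambda s$ on the right, and $\lambda_j(sB)=s^{-2}\lambda_j(B)$.

**Step 2: a compact operator.** The infinite-dimensional kernel has to be removed. Let $T=\mathrm{curl}$ with domain $H_0(\mathrm{curl},B)$ in $L^2(B)^3$, $\mathcal N=\ker T\supset\nabla H_0^1(B)$, $R=\mathrm{ran}\,T$. Fields in $\mathcal N^\perp$ are divergence free. So by Weber's theorem $\mathrm{dom}\,T\cap\mathcal N^\perp$ with the graph norm embeds compactly in $L^2$. Then $\|u\|\le C\|Tu\|$ there: otherwise there are $u_k$ with $\|u_k\|=1$, $Tu_k\to0$, and a subsequence converges to some $u\in\mathcal N^\perp$ with $Tu=0$, $\|u\|=1$, which is impossible. So $R$ is closed and $K=(T|_{\mathcal N^\perp})^{-1}:R\to\mathcal N^\perp$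 is compact. Put $\mathcal A=P_{\mathcal N^\perp}A|_{\mathcal N^\perp}$ and $\mathcal B=P_RA|_R$; for $\|M\|_\infty$ small they are positive and invertible.

**Proposition 3.** With multiplicity, the numbers $1/\lambda_j(\Omega)$ are the nonzero eigenvalues of $J=\mathcal B^{-1}K^*\mathcal A^{-1}K$ on $R$, which is similar to the positive compact operator $\mathcal B^{-1/2}K^*\mathcal A^{-1}K\mathcal B^{-1/2}$. With $h=A-I$, $|1/\lambda_j(\Omega)-1/\lambda_j(B)|\le C\|h\|_\infty$ for all $j$.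

*Proof.* By (5.1) the problem is $\langle AT\hat u,T\varphi\rangle=\lambda\langle A^{-1}\hat u,\varphi\rangle$ for all $\varphi\in\mathrm{dom}\,T$, $\lambda>0$. Testing $\varphi\in\mathcal N$ gives $y:=A^{-1}\hat u\in\mathcal N^\perp$. Let $w=P_{\mathcal N^\perp}\hat u=\mathcal Ay$ and $z=T\hat u=Tw$. Then $w=Kz$ and $y=\mathcal A^{-1}Kz$. Testing $\varphi=K\zeta$ gives $\langle\mathcal Bz,\zeta\rangle=\lambda\langle\mathcal A^{-1}Kz,K\zeta\rangle$ for all $\zeta\in R$, i.e. $Jz=\lambda^{-1}z$. The map $\hat u\mapsto z$ is injective: if $z=0$ then $\hat u\in\mathcal N$, so $\langle A^{-1}\hat u,\hat u\rangle=0$ and $\hat u=0$. Conversely, given $z$ with $Jz=\lambda^{-1}z$, put $y=\mathcal A^{-1}Kz$, $\hat u=Ay$. Then $P_{\mathcal N^\perp}\hat u=Kz$, so $\hat u-Kz\in\mathcal N$, $\hat u\in\mathrm{dom}\,T$, $T\hat u=z$, and writing $\varphi=\varphi_{\mathcal N}+K\zeta$ one sees that $\hat u$ solves the problem.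

The min–max principle applies to the quotient $\langle\mathcal A^{-1}Kz,Kz\rangle/\langle\mathcal Bz,z\rangle$. This differs from $\|Kz\|^2/\|z\|^2$ by a factor $1+O(\|h\|_\infty)$, and $1/\lambda_j(B)\le1/\lambda_0$. $\square$

Applied on $\Omega$ itself, the same construction ($K_\Omega K_\Omega^*$ is compact, self-adjoint and injective on $\mathcal N_\Omega^\perp$, since $\mathrm{ran}\,K_\Omega=\mathrm{dom}\,T_\Omega\cap\mathcal N_\Omega^\perp$ is dense there) gives an orthonormal basis $(\varphi_j)$ of $\mathcal N_\Omega^\perp$ of eigenfields, with eigenvalues $\lambda_j(\Omega)$. The fields $\lambda_j^{-1/2}\mathrm{curl}\,\varphi_j$ are orthonormal and complete in the range of $\mathrm{curl}$: if $z=\mathrm{curl}\,u$ with $u\in\mathcal N_\Omega^\perp$ is orthogonal to all of them, then $\lambda_j\langle u,\varphi_j\rangle=0$ for all $j$, so $u=0$.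

## 6. One zonal harmonic: the second-order coefficients

We now do for the ball what was explicit for boxes, in one direction at a time. Write $\lambda=\lambda_0$ in coefficients and
$$c_*=\|\nabla Y_{e_1}\|^2=\tfrac{8\pi}3,\qquad\ell=-\tfrac{3\lambda_0}{2\pi},\qquad c_*N\ell=-(2\lambda-4).$$

**Proposition 4.** Let $n\ge2$ and let $f$ be the zonal harmonic (a function of $\omega_3$) of degree $n$ with $\|f\|=1$. Then $t_i(\Omega_{\varepsilon f})=\varepsilon^2q_n^{(i)}+O(\varepsilon^3)$, $i=1,2$, where, with $K_n:=c_*Nq_n^{(1)}+2\lambda-4$, for $n\ge3$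
$$K_n=2\lambda-8+\lambda d_n-\frac{(n+2)(2n+2-\lambda)^2}{(2n+1)d_{n+1}}-\frac{(n-1)(2n+\lambda)^2}{(2n+1)d_{n-1}},\qquad q_n^{(2)}=0,$$
and
$$K_2=2\lambda-8+\lambda d_2-\frac{4(6-\lambda)^2}{5d_3}+\frac{2\lambda(\lambda+4)}{5(\lambda-2)}-\frac{(\lambda+2)(\lambda+4)^2}{10(\lambda-2)^2},\qquad c_*Nq_2^{(2)}=\hat\tau=\frac{2\lambda(\lambda+4)^2}{5(\lambda-2)}.$$

Inserting (3.5), this $K_2$ is the expression in Theorem B. The meaning of $K_n$ is as follows. The volume of $\Omega_{\varepsilon f}$ is $|B|(1+\frac{3\varepsilon^2}{4\pi}+O(\varepsilon^3))$. Rescaling to volume $|B|$ multiplies eigenvalues by $1+\frac{\varepsilon^2}{2\pi}+O(\varepsilon^3)$, so it adds $\frac{3\lambda_0}{2\pi}\varepsilon^2$ to $t_1$, and $c_*N\frac{3\lambda_0}{2\pi}=2\lambda-4$. So $\varepsilon^2K_n/(c_*N)$ is the leading term of $t_1$ for the volume-normalised body. As a plausibility check only: at $n=1$, dropping the last term whose factor $n-1$ vanishes, the general formula reads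 $2\lambda-8-(4-\lambda)^2/d_2=2\lambda-8-2(\lambda-4)=0$, as one expects of translations.

*Proof.* **Step 1: approximate solutions suffice.** The true eigenfields on $\Omega_\varepsilon:=\Omega_{\varepsilon f}$ are unknown. We show that fields which satisfy the equation exactly and the boundary condition up to $O(\varepsilon^3)$ determine $t_1,t_2$ up to $O(\varepsilon^3)$. Suppose that for $a\in\{e_1,e_2,e_3\}$ we have $\tilde\lambda_a=\lambda_0+\varepsilon\delta_{1,a}+\varepsilon^2\delta_{2,a}$ and divergence-free fields $u=u_{\varepsilon,a}$ on $\mathbb R^3$, smooth in $(x,\varepsilon)$, with $\mathrm{curl\,curl}\,u=\tilde\lambda_au$ and $u_{0,a}=\mathbf E[g_1,Y_a]$, such that the tangential trace on $\partial\Omega_\varepsilon$, pulled back to $S^2$ by $\omega\mapsto(1+\varepsilon f)\omega$ as a 1-form,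
$$\theta_\varepsilon=U(1+\varepsilon f)+\varepsilon\,u_r(1+\varepsilon f)\nabla f, \tag{6.1}$$
is $O(\varepsilon^3)$ in $C^1(S^2)$. (Formula (6.1): the differential of $\rho\omega$ along a tangent vector $\xi$ is $\rho\xi+(\xi\cdot\nabla\rho)\omega$ with $\rho=1+\varepsilon f$.)

Let $\chi\in C^\infty$, $\chi=0$ for $r\le\frac13$, $\chi=1$ for $r\ge\frac23$, and $\Phi_\varepsilon(x)=x(1+\varepsilon\chi(r)f(x/|x|))$. This is a smooth map of $\overline B$ onto $\overline{\Omega_\varepsilon}$ with $\|D\Phi_\varepsilon-I\|_\infty=O(\varepsilon)$, so Proposition 3 gives $\lambda_j(\Omega_\varepsilon)\to\lambda_j(B)$. Let $v_a$ be the field on $\Omega_\varepsilon$ whose transplantation is $\hat v_a=D\Phi_\varepsilon^T(u\circ\Phi_\varepsilon)-\chi(r)r^{-1}\theta_\varepsilon(x/|x|)$. It has zero tangential trace on $S^2$, so $v_a\in H_0(\mathrm{curl},\Omega_\varepsilon)$, and $\|u-v_a\|_{H(\mathrm{curl},\Omega_\varepsilon)}=O(\varepsilon^3)$. As $\int\mathrm{curl}\,u\cdot\mathrm{curl}\,\varphi=\tilde\lambda_a\int u\cdot\varphi$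 for $\varphi\in H_0(\mathrm{curl},\Omega_\varepsilon)$,
$$\Big|\int\mathrm{curl}\,v_a\cdot\mathrm{curl}\,\varphi-\tilde\lambda_a\int v_a\cdot\varphi\Big|\le C\varepsilon^3\|\varphi\|_{H(\mathrm{curl})}. \tag{6.2}$$
Write $v_a=v_{\mathcal N}+\sum_jW_{ja}\varphi_j$ with $v_{\mathcal N}$ in the kernel of $\mathrm{curl}$ and $(\varphi_j)$ the orthonormal eigenfields on $\Omega_\varepsilon$; by Section 5, $\|\mathrm{curl}\,v_a\|^2=\sum_j\lambda_jW_{ja}^2$, where $\lambda_j=\lambda_j(\Omega_\varepsilon)$.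

* $\varphi=v_{\mathcal N}$ in (6.2): $\tilde\lambda_a\|v_{\mathcal N}\|^2\le C\varepsilon^3\|v_{\mathcal N}\|$, so $\|v_{\mathcal N}\|=O(\varepsilon^3)$.
* $\varphi=v_+=\sum_{j\ge4}W_{ja}\varphi_j$: as $\lambda_4(\Omega_\varepsilon)\to\lambda_4(B)>\lambda_0$, $\lambda_j-\tilde\lambda_a\ge c(1+\lambda_j)$ for $j\ge4$. The left side of (6.2) is $\sum_{j\ge4}(\lambda_j-\tilde\lambda_a)W_{ja}^2\ge c\|v_+\|_{H(\mathrm{curl})}^2$, so $\|v_+\|_{H(\mathrm{curl})}=O(\varepsilon^3)$.
* $\varphi=\varphi_j$, $j\le3$: $(\lambda_j-\tilde\lambda_a)W_{ja}=O(\varepsilon^3)$.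

Let $W=(W_{ja})_{j\le3}$. By the first two items $W^TW$ equals the Gram matrix of the $v_a$ up to $O(\varepsilon^3)$, and this converges to the invertible Gram matrix of the $\mathbf E[g_1,Y_a]$ on $B$. So $W,W^{-1}$ are bounded, and the third item gives $W^{-1}\mathrm{diag}(\lambda_j-\lambda_0)W=\mathrm{diag}(\tilde\lambda_a-\lambda_0)+O(\varepsilon^3)$. Traces of this matrix and of its square give
$$t_1(\Omega_\varepsilon)=\varepsilon\sum_a\delta_{1,a}+\varepsilon^2\sum_a\delta_{2,a}+O(\varepsilon^3),\qquad t_2(\Omega_\varepsilon)=\varepsilon^2\sum_a\delta_{1,a}^2+O(\varepsilon^3). \tag{6.3}$$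

**Step 2: products of $f$ with linear functions.** Multiplying by $f$ couples $\nabla Y_a$ to degrees $n\pm1$ and $n$; we compute the couplings. Write
$$f\nabla Y_a=\nabla\alpha^a+\nabla\beta^a\times\omega,\qquad\int\alpha^a=\int\beta^a=0,\qquad s^a=fY_a .$$
Let $H$ be the harmonic polynomial extending $f$. As $\Delta(x_aH)=2\partial_aH$ and $\Delta(r^2\partial_aH)=(4n+2)\partial_aH$, the polynomial $x_aH-\frac{r^2\partial_aH}{2n+1}$ is harmonic. So $s^a=s^a_{n+1}+s^a_{n-1}$ with $s^a_{n-1}=\frac{\partial_aH}{2n+1}|_{S^2}$. Since $\int_{S^2}|\nabla_{\mathbb R^3}H|^2=n^2+n(n+1)=n(2n+1)$ and $\sum_a\|s^a\|^2=\|f\|^2=1$,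
$$\sum_a\|s^a_{n-1}\|^2=\frac n{2n+1},\qquad\sum_a\|s_{n+1}^a\|^2=\frac{n+1}{2n+1}. \tag{6.4}$$
For $\alpha^a$: $\Delta s^a=-n(n+1)s^a+2\nabla f\cdot\nabla Y_a-2s^a$, and
$$\Delta\alpha^a=\mathrm{div}(f\nabla Y_a)=\nabla f\cdot\nabla Y_a-2s^a. \tag{6.5}$$
So $\Delta\alpha^a=\frac12(\Delta s^a+(n^2+n-2)s^a)$. In degree $n+1$ this reads $-(n+1)(n+2)\alpha^a_{n+1}=-(n+2)s^a_{n+1}$, in degree $n-1$ it reads $-(n-1)n\,\alpha^a_{n-1}=(n-1)s^a_{n-1}$. Hence $\alpha^a_{n+1}=\frac{s^a_{n+1}}{n+1}$, $\alpha^a_{n-1}=-\frac{s^a_{n-1}}n$, all other components being zero.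

For $\beta^a$: taking the surface curl, $|\Delta\beta^a|=|\omega\cdot(\nabla f\times\nabla Y_a)|=|(\omega\times\nabla f)\cdot a|$, the modulus of the derivative of $f$ along the rotation about $a$, which is a harmonic of degree $n$. So $\beta^a$ has degree $n$ and $\sum_an^2(n+1)^2\|\beta^a\|^2=\|\nabla f\|^2=n(n+1)$, i.e.
$$\sum_an(n+1)\|\beta^a\|^2=1. \tag{6.6}$$
Finally put
$$\tau^a:=(2-\lambda)f\nabla Y_a+2Y_a\nabla f=2\nabla s^a-\lambda f\nabla Y_a=\nabla p^a-\lambda\nabla\beta^a\times\omega,\qquad p^a=2s^a-\lambda\alpha^a,$$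
$$p^a_{n+1}=\Big(2-\frac\lambda{n+1}\Big)s^a_{n+1},\qquad p^a_{n-1}=\Big(2+\frac\lambda n\Big)s^a_{n-1}. \tag{6.7}$$

**Step 3: the ansatz and its trace.** We correct the ball's eigenfield by fields of Section 3. Let
$$u_\varepsilon=\mathbf E[g_1(\cdot;\tilde\lambda),Y_a]+\varepsilon u_1+\varepsilon^2u_2,$$
where $u_1,u_2$ are finite sums of fields $\mathbf E[g,Y_l]$, $l\ge2$, with $g'(1)=1$, and $\mathbf B[g,Y_l]$, $l\ge1$, with $g(1)=1$, all with spectral parameter $\tilde\lambda=\tilde\lambda_a$. By (3.3) these normalisations are possible near $\lambda_0$. By (3.4), $U_1(1)$ and $U_2(1)$ may then be prescribed freely among finite sums of $\nabla Y_l$ ($l\ge2$) and $\nabla Y_l\times\omega$ ($l\ge1$), independently of $\varepsilon$; only the three fields $\nabla Y_b$ are out of reach.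

For the first field, $g_1''(1)=2-\tilde\lambda$, $g_1'''(1)=(2-\tilde\lambda)m(\tilde\lambda)-4$, $u_r=2g_1r^{-2}Y_a$, $(g_1r^{-2})'(1)=m(\tilde\lambda)-2$, and $m(\tilde\lambda)=O(\varepsilon)$. Its $\varepsilon^2$ contributions with coefficients taken at $\lambda_0$ are $-2f^2\nabla Y_a-4fY_a\nabla f=-2\nabla(f^2Y_a)$. So modulo $O(\varepsilon^3)$ in every $C^k$, (6.1) becomes
$$\theta_\varepsilon=m(\tilde\lambda)\nabla Y_a+\varepsilon\big[(2-\tilde\lambda)f\nabla Y_a+2Y_a\nabla f\big]-2\varepsilon^2\nabla(f^2Y_a)+\varepsilon U_1(1)+\varepsilon^2\big[fU_1'(1)+u_{1,r}(1)\nabla f\big]+\varepsilon^2U_2(1),$$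
with $m(\tilde\lambda)=-N(\varepsilon\delta_1+\varepsilon^2\delta_2)+\frac12m''\varepsilon^2\delta_1^2+O(\varepsilon^3)$ and $m''=m''(\lambda_0)$.

**Step 4: order $\varepsilon$.** This fixes $\delta_1$ and $u_1$. We need $-N\delta_1\nabla Y_a+\tau^a+U_1(1)=0$. Choose $U_1(1)=-\sum_{l\ge2}\nabla p^a_l+\lambda\nabla\beta^a\times\omega$. What remains is $\nabla p^a_1=N\delta_1\nabla Y_a$. For $n\ge3$, $p^a_1=0$ and $\delta_{1,a}=0$. For $n=2$, $f=\omega^TS\omega$ with $S$ diagonal and traceless, $s_1^a=\frac25(Sa)\cdot\omega$, $p_1^a=\frac{4+\lambda}5(Sa)\cdot\omega$, so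
$$\delta_{1,a}=\frac{4+\lambda}{5N}S_{aa},\qquad1=\|f\|^2=\frac{8\pi}{15}\mathrm{tr}\,S^2,\ \text{ i.e. }\ \mathrm{tr}\,S^2=\frac5{c_*}. \tag{6.8}$$
In all cases $\sum_a\delta_{1,a}=0$.

**Step 5: order $\varepsilon^2$.** This fixes $\delta_2$. We need
$$\big(-N\delta_2+\tfrac12m''\delta_1^2\big)\nabla Y_a-\delta_1f\nabla Y_a-2\nabla(f^2Y_a)+fU_1'(1)+u_{1,r}(1)\nabla f+U_2(1)=0$$
with $U_1'(1),u_{1,r}(1)$ taken at $\lambda_0$. All terms are restrictions of polynomial fields, hence finite sums of vector harmonics, and $U_2(1)$ can cancel all but the projection onto $\{\nabla Y_b\}$. So we need, for all $b$,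
$$c_*\big(-N\delta_2+\tfrac12m''\delta_1^2\big)a\cdot b-\delta_1\langle f\nabla Y_a,\nabla Y_b\rangle+c_*C_{ab}=0, \tag{6.9}$$
$$c_*C_{ab}=-2\langle\nabla(f^2Y_a),\nabla Y_b\rangle+\langle fU_1'(1)+u_{1,r}(1)\nabla f,\nabla Y_b\rangle .$$
With $L=l(l+1)$, $g(1)/g'(1)=d_l^{-1}$ and $g''(1)=(L-\lambda)g(1)$, (3.4) gives
$$U_1'(1)=-\sum_{l\ge2}\frac{L-\lambda}{d_l}\nabla p_l^a+\lambda d_n\nabla\beta^a\times\omega,\qquad u_{1,r}(1)=-\sum_{l\ge2}\frac L{d_l}p_l^a .$$
Use $f\nabla Y_b=\nabla\alpha^b+\nabla\beta^b\times\omega$ in the first term and, from (6.5), $(\nabla f\cdot\nabla Y_b)_l=-L\alpha_l^b+2s_l^b$ in the second: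
$$\langle fU_1'+u_{1,r}\nabla f,\nabla Y_b\rangle=-\sum_{l\ge2}\frac L{d_l}\big\langle p_l^a,(L-\lambda)\alpha_l^b-L\alpha_l^b+2s_l^b\big\rangle+\lambda d_nn(n+1)\langle\beta^a,\beta^b\rangle .$$
The bracket on the right is $2s_l^b-\lambda\alpha_l^b=p_l^b$. Also $\langle\nabla(f^2Y_a),\nabla Y_b\rangle=2\int f^2Y_aY_b$. Hence
$$c_*C_{ab}=-4\int f^2Y_aY_b-\sum_{l\ge2}\frac L{d_l}\langle p_l^a,p_l^b\rangle+\lambda d_nn(n+1)\langle\beta^a,\beta^b\rangle. \tag{6.10}$$

*Off-diagonal entries vanish.* Let $Q$ be the reflection $e_1\mapsto-e_1$ or $e_2\mapsto-e_2$. It fixes $f$, so $Y_{Qa}=Y_a\circ Q^{-1}$, likewise for $s,\alpha,p_l$, and $\beta^{Qa}=-\beta^a\circ Q^{-1}$. So all bilinear forms in $(a,b)$ in (6.9), (6.10) are $Q$-invariant. For $e_i\ne e_j$ one of the two reflections changes the sign of exactly one of them. Hence (6.9) is solved for $a=e_1,e_2,e_3$ by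
$$N\delta_{2,a}=C_{aa}-\tfrac1{c_*}\delta_{1,a}\langle f\nabla Y_a,\nabla Y_a\rangle+\tfrac12m''\delta_{1,a}^2. \tag{6.11}$$

**Step 6: summation.** By (6.10), $\sum_aY_a^2=1$, (6.4), (6.6) and (6.7),
$$c_*\,\mathrm{tr}\,C=-4+\lambda d_n-\frac{(n+2)(2n+2-\lambda)^2}{(2n+1)d_{n+1}}-[n\ge3]\frac{(n-1)(2n+\lambda)^2}{(2n+1)d_{n-1}};$$
for instance the $l=n+1$ term is $\frac{(n+1)(n+2)}{d_{n+1}}\big(\frac{2n+2-\lambda}{n+1}\big)^2\frac{n+1}{2n+1}$. By (6.3), $q_n^{(1)}=\sum_a\delta_{2,a}$ and $q_n^{(2)}=\sum_a\delta_{1,a}^2$. For $n\ge3$, $\delta_1=0$ and the claim follows. For $n=2$, $\alpha_1^a=-\frac12s_1^a$, so $\langle f\nabla Y_a,\nabla Y_a\rangle=\langle\nabla\alpha_1^a,\nabla Y_a\rangle=-\frac{c_*}5S_{aa}$ and, by (6.8),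
$$-\sum_a\delta_{1,a}\langle f\nabla Y_a,\nabla Y_a\rangle=\frac{4+\lambda}{5N}=\frac{2\lambda(\lambda+4)}{5(\lambda-2)},\qquad c_*\sum_a\delta_{1,a}^2=\frac{(4+\lambda)^2}{5N^2}.$$
With (3.7), $\frac12m''c_*\sum_a\delta_{1,a}^2=-\frac{(\lambda+2)(\lambda+4)^2}{10(\lambda-2)^2}$, and $c_*N\sum_a\delta_{1,a}^2=\frac{(4+\lambda)^2}{5N}=\hat\tau$. $\square$

## 7. Positivity of the numbers $K_n$

**Proposition 5.** There is $c_0>0$ with $K_n\ge c_0(n+1)$ for all $n\ge3$, and $K_2-\frac{\hat\tau}{2\lambda_0}>10$ (in particular $K_2>0$).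

*Proof.* By (3.2), $7.518<\lambda<7.536$.

**Degree 2.** $2\lambda-8+\lambda d_2=\frac{\lambda^2-16}2>20.26$. As $d_3>3$, $\frac{4(6-\lambda)^2}{5d_3}<0.63$. Next, $\frac{(\lambda+2)(\lambda+4)^2}{10(\lambda-2)^2}<\frac{9.536\cdot11.536^2}{10\cdot5.518^2}<4.17$ and $\frac{\hat\tau}{2\lambda}=\frac{(\lambda+4)^2}{5(\lambda-2)}<\frac{11.536^2}{5\cdot5.518}<4.83$. The remaining term of $K_2$ is positive. So $K_2-\frac{\hat\tau}{2\lambda}>20.26-0.63-4.17-4.83>10$.

**Degree 3.** This is the tight case, and the reason for the enclosure (3.2). With $d_2=\frac{\lambda-4}2$,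
$$K_3=2\lambda-8+\lambda d_3-\frac{5(8-\lambda)^2}{7d_4}-\frac{4(6+\lambda)^2}{7(\lambda-4)}.$$
Here $2\lambda-8>7.036$; $d_3$ is increasing in $\lambda$, so $\lambda d_3>7.518\cdot\frac{7.59}{2.482}>22.98$; $d_4>4$ gives $\frac{5(8-\lambda)^2}{7d_4}<\frac{5(0.482)^2}{28}<0.05$. And $\frac{(6+\lambda)^2}{\lambda-4}$ is decreasing for $4<\lambda<14$, so the last term is less than $\frac{4(13.518)^2}{7\cdot3.518}<29.69$. Thus $K_3>7.036+22.98-0.05-29.69>0.27$.

**Degrees $n\ge4$.** Let $\mathsf m=2n+1\ge9$. By (3.6), $d_{n\pm1}>n\pm1$, so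
$$\frac{(n-1)(2n+\lambda)^2}{(2n+1)d_{n-1}}<\frac{(\mathsf m+\lambda-1)^2}{\mathsf m}=\mathsf m+2(\lambda-1)+\frac{(\lambda-1)^2}{\mathsf m},$$
$$\frac{(n+2)(2n+2-\lambda)^2}{(2n+1)d_{n+1}}<\Big(1+\frac1{n+1}\Big)\frac{(\mathsf m-(\lambda-1))^2}{\mathsf m}\le\mathsf m-2(\lambda-1)+\frac{(\lambda-1)^2}{\mathsf m}+2,$$
the last step because $0<\lambda-1<\mathsf m$ and $\frac{\mathsf m}{n+1}<2$. The terms $\pm2(\lambda-1)$ cancel in the sum. With $d_n>n+1-\frac\lambda{2n+2}$ from (3.6),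
$$K_n>2\lambda-8+\lambda(n+1)-\frac{\lambda^2}{2n+2}-4(n+1)-\frac{2(\lambda-1)^2}{2n+1}\ge(\lambda-4)(n+3)-5.69-9.50 .$$
The right side exceeds $3.518(n+3)-15.2\ge1.3(n+3)$, since $2.218\cdot7>15.2$. $\square$

So along each zonal harmonic, after rescaling to the volume of $B$, $c_*N(t_1+\kappa t_2)$ is $\varepsilon^2K_n+O(\varepsilon^3)$ for $n\ge3$ and $\varepsilon^2(K_2+\kappa\hat\tau)+O(\varepsilon^3)$ for $n=2$. By Proposition 5 both coefficients are positive for $\kappa\ge-\frac1{2\lambda_0}$, which covers $F_1,F_2,F_3$. What is missing for all convex bodies?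

## 8. A cut ball: where the expansion in $\varepsilon$ stops

The sensible continuation is to add up the degrees: $t_1$ should be about $\frac1{c_*N}\sum K_n\|f_n\|^2$, a quantity of the size of $\|f\|_{1/2}^2$, since $K_n$ grows like $n$. The difficulty is the remainder. In Section 6 it is $O(\varepsilon^3)$ with a constant depending on the smooth function $f$, while a convex body near $B$ has its own $f$, which is only Lipschitz. A Taylor expansion in the $W^{1,\infty}$ norm would give a remainder $O(\eta^3)$. That is not enough, as the following body shows.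

Cut from $B$ the cap $\{x_3\ge1-\delta\}$. The cap has volume at most $2\pi\delta^2$, so a dilation and a translation along the $x_3$ axis, both $O(\delta^2)$-close to the identity, bring the body to volume $|B|$ and barycentre $0$. Let it be $\Omega_f$. Outside a cap of directions of area at most $C\delta$ its boundary is part of a sphere whose centre and radius are within $O(\delta^2)$ of those of $S^2$, so $|f|+|\nabla f|\le C\delta^2$ there. On that cap $|f|\le C\delta$ and $|\nabla f|\le C\sqrt\delta$ by Section 4. At a point of the flat face at distance at least half the face's radius from the axis, the angle $\vartheta$ between the radius and the normal satisfies $\tan\vartheta\ge c\sqrt\delta$, and $|\nabla f|=\rho\tan\vartheta$; such points fill directions of area at least $c\delta$. Hence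
$$c\sqrt\delta\le\eta\le C\sqrt\delta,\qquad\|f\|^2\le C\delta^3,\qquad c\,\delta^2\le\|\nabla f\|^2\le C\delta^2 .$$
Since $(n+1)^2\le2(1+n(n+1))$, Cauchy–Schwarz gives $\|f\|_{1/2}^2\le C\|f\|\,\|f\|_{H^1}\le C\delta^{5/2}$. So $\eta^3\ge c\,\delta^{3/2}$ is far larger than the quadratic form that it should be a remainder for.

A better remainder has the form $\eta\times(\text{quadratic norm})$. If one pulls back with the obvious map $x\mapsto x(1+\chi(r)f(x/|x|))$, the matrix $M=D\Phi-I$ is controlled in $L^2$ only by $\|f\|_{H^1}$. In the example $\eta\|f\|_{H^1}^2\ge c\,\delta^{5/2}$, which is again not small compared with $\|f\|_{1/2}^2\le C\delta^{5/2}$. Two things have to be arranged at once: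

* an extension of $f$ into the ball with $\|M\|_\infty\le C\eta$ and $\|M\|_{L^2}\le C\|f\|_{1/2}$;
* a form of perturbation theory in which two factors of the perturbation are measured in $L^2$ and only the others in $L^\infty$.

The heat flow on $S^2$ provides the first. The second is possible because the eigenfields of the ball are bounded functions: in every term the first and the last factor of the perturbation fall on such a field.

## 9. A remainder measured in $H^{1/2}$

**Proposition 6.** There are bounded quadratic forms $q^{(1)},q^{(2)}$ on $H^{1/2}(S^2)$ and $\eta_1,C>0$ such that for $\eta=\|f\|_{W^{1,\infty}}\le\eta_1$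
$$\Big|t_1(\Omega_f)-\ell\int f-q^{(1)}(f)\Big|+\big|t_2(\Omega_f)-q^{(2)}(f)\big|\le C\eta\|f\|_{1/2}^2,\qquad\ell=-\frac{3\lambda_0}{2\pi}.$$
Moreover $q^{(i)}(f)=\sum_nq_n^{(i)}\|f_n\|^2$ with $|q_n^{(i)}|\le C(n+1)$, where for $n\ge2$ the $q_n^{(i)}$ are those of Proposition 4, and $\lambda_j(\Omega_f)\to\lambda_j(B)$ as $\eta\to0$, $j\le4$.

*Proof.* **Step 1: the extension.** We construct $\Phi$ with both bounds. Let $P_t=e^{t\Delta}$ on $S^2$, $\chi$ as in Section 6, and $(\mathcal Ef)(r\omega)=\chi(r)(P_{(1-r)^2}f)(\omega)$. Let $X_1,X_2,X_3$ be the generators of rotations about the axes: $|\nabla g|^2=\sum(X_ig)^2$, $\Delta=\sum X_i^2$, $[X_i,P_t]=0$.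

*Sup bounds.* $P_t$ is positive and $P_t1=1$, so $|X_iP_tf|=|P_tX_if|\le\|\nabla f\|_\infty$. By Cauchy–Schwarz for $P_t$, $|\nabla P_tg|^2=\sum(P_tX_ig)^2\le P_t|\nabla g|^2$. Since $\frac d{d\sigma}P_\sigma\big((P_{t-\sigma}g)^2\big)=2P_\sigma|\nabla P_{t-\sigma}g|^2$,
$$P_t(g^2)-(P_tg)^2=2\int_0^tP_\sigma|\nabla P_{t-\sigma}g|^2d\sigma\ge2t|\nabla P_tg|^2,\qquad|\nabla P_tg|\le(2t)^{-1/2}\|g\|_\infty .$$
So $|\Delta P_tf|\le\sum_i|X_iP_t(X_if)|\le3(2t)^{-1/2}\|\nabla f\|_\infty$ and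
$$|\partial_rP_{(1-r)^2}f|=2(1-r)|\Delta P_{(1-r)^2}f|\le3\sqrt2\,\|\nabla f\|_\infty .$$
Thus $\|\mathcal Ef\|_{W^{1,\infty}(B)}\le C\eta$, and $\mathcal Ef=f$ on $S^2$.

*$L^2$ bound.* With $L=n(n+1)$, $s=1-r$,
$$\|\mathcal Ef\|_{H^1(B)}^2\le C\sum_n\|f_n\|^2\int_0^1(1+L+4s^2L^2)e^{-2s^2L}ds\le C\|f\|_{1/2}^2,$$
because for $L\ge2$ one has $\int_0^1e^{-2s^2L}ds\le CL^{-1/2}$ and $\int_0^1s^2e^{-2s^2L}ds\le CL^{-3/2}$.

Let $V=x\,\mathcal Ef$, $\Phi=\mathrm{id}+V$, $M=DV$. Then
$$\|M\|_{L^\infty}\le C\eta,\qquad\|M\|_{L^2}\le C\|f\|_{1/2}. \tag{9.1}$$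
For $\eta$ small $\Phi$ is the identity plus a map with Lipschitz constant at most $\frac12$, hence bi-Lipschitz, with $\det D\Phi>0$. It maps each ray to itself increasingly, so $\Phi(B)=\Omega_f$. Section 5 applies. With $h=A-I$ put $\eta'=\|h\|_\infty\le C\eta$ and $\sigma=\|h\|_{L^2}\le C\|f\|_{1/2}$. Proposition 3 gives $\lambda_j(\Omega_f)\to\lambda_j(B)$.

**Step 2: a $3\times3$ matrix.** We reduce the three eigenvalues to one matrix with an expansion that we can control. Let $J_0=K^*K$, the operator $J$ for $h=0$. Let $z_1,z_2,z_3$ be a real orthonormal basis of its $\frac1{\lambda_0}$-eigenspace. The fields $Kz_a$ are Maxwell eigenfields of $B$ and $z_a=TKz_a$; by Proposition 2 all these fields are bounded. Let $\Gamma$ be a fixed circle centred at $\frac1{\lambda_0}$ that separates $\frac1{\lambda_0}$ from the rest of the spectrum of $J_0$, including $0$. As $\|J-J_0\|\le C\eta'$, for $\eta$ small the eigenvalues of $J$ inside $\Gamma$ are exactly $1/\lambda_j(\Omega_f)$,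 $j\le3$. Set
$$\mathsf X_{ab}=\Big\langle z_a,\frac1{2\pi i}\oint_\Gamma\zeta(\zeta-J)^{-1}d\zeta\,z_b\Big\rangle,\qquad\mathsf Y_{ab}=\Big\langle z_a,\frac1{2\pi i}\oint_\Gamma(\zeta-J)^{-1}d\zeta\,z_b\Big\rangle .$$
Let $P$ be the spectral projection of $J$ inside $\Gamma$, of rank 3. As $\|Pz_b-z_b\|\le C\eta'$, the $Pz_b$ form a basis of $\mathrm{ran}\,P$ and $\mathsf Y=(\langle z_a,Pz_b\rangle)$ is invertible for $\eta$ small. Write $JPz_b=\sum_c\mathsf Z_{cb}Pz_c$. Then $\mathsf X=\mathsf Y\mathsf Z$, and $\mathsf Z$ has eigenvalues $1/\lambda_j(\Omega_f)$. So $\Lambda:=\mathsf X^{-1}\mathsf Y=\mathsf Z^{-1}$ has eigenvalues $\lambda_1,\lambda_2,\lambda_3(\Omega_f)$ and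
$$t_i=\mathrm{tr}\,(\Lambda-\lambda_0)^i,\qquad i=1,2. \tag{9.2}$$
All matrices are real, because $J$ and the $z_a$ are real and $\Gamma$ is symmetric under conjugation.

**Step 3: expansion in words.** We expand so that the first and last factor $h$ can be seen. Let $h_\perp=P_{\mathcal N^\perp}h|_{\mathcal N^\perp}$, $h_R=P_Rh|_R$, $R_\zeta=(\zeta-J_0)^{-1}$. As $\mathcal B=I+h_R$ and $\mathcal A=I+h_\perp$,
$$J-J_0=\sum_{i+j\ge1}\mathsf D_{ij},\quad\mathsf D_{ij}=(-h_R)^iK^*(-h_\perp)^jK,\qquad(\zeta-J)^{-1}=\sum_{k\ge0}R_\zeta\big((J-J_0)R_\zeta\big)^k .$$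
So $\mathsf X,\mathsf Y$ are sums of contour integrals of words $\langle z_a,R_\zeta\mathsf D_{i_1j_1}R_\zeta\cdots\mathsf D_{i_kj_k}R_\zeta z_b\rangle$, of degree $\mathsf m=\sum(i_s+j_s)$. At both ends $R_\zeta$ acts on $z_a,z_b$ as a scalar.

* Right end: if $j_k\ge1$, the last factor $h$ acts on $Kz_b$. If $j_k=0$, then $i_k\ge1$, $K^*Kz_b=\lambda_0^{-1}z_b$, and the last factor $h$ acts on $z_b$.
* Left end: if $i_1\ge1$, the first factor $h$ may be moved onto $z_a$. If $i_1=0$, then $j_1\ge1$ and $\langle z_a,K^*h_\perp\cdots\rangle=\langle hKz_a,\cdots\rangle$.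

Hence, up to a bounded scalar, every word of degree $1$ has the form $\langle he,e'\rangle$, and every word of degree $\mathsf m\ge2$ has the form $\langle he,S_1hS_2\cdots hS_{\mathsf m-1}he'\rangle$, with bounded fields $e,e'\in\{z_a,Kz_a\}$. Here the $S_i$ are products of projections, $K,K^*,R_\zeta$ with at most $C\mathsf m$ factors in total, each of norm at most $C$. The number of words of degree $\mathsf m$ is the coefficient of $x^{\mathsf m}$ in $\sum_k\big((1-x)^{-2}-1\big)^k=\big(2-(1-x)^{-2}\big)^{-1}$, which is analytic near $0$, so at most $C^{\mathsf m}$. As $e$ is bounded, $\|he\|_{L^2}\le C\sigma$. So the degree-$\mathsf m$ part of $\mathsf X,\mathsf Y$ is at most $C^{\mathsf m}\eta'^{\,\mathsf m-2}\sigma^2$ for $\mathsf m\ge2$, and the sum over $\mathsf m\ge3$ is at most $C\eta'\sigma^2$ for $\eta$ small.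

**Step 4: from $h$ to $f$.** We make the terms of degree 1 and 2 homogeneous in $f$. Pointwise $h=h_1(M)+h_2(M)+O(|M|^3)$ with $h_j$ homogeneous polynomials of degree $j$, and $\|h-h_1(M)\|_{L^2}\le C\|M\|_\infty\|M\|_2$. In degree 1, $\langle he,e'\rangle=\langle(h_1+h_2)e,e'\rangle+O(\|M\|_\infty\|M\|_2^2)$. In degree 2, $h$ may be replaced by $h_1$ with error $O(\|M\|_\infty\|M\|_2^2)$. With (9.1),
$$\mathsf X=\lambda_0^{-1}I+\mathsf X_1+\mathsf X_2+O(\eta\|f\|_{1/2}^2),\qquad\mathsf Y=I+\mathsf Y_1+\mathsf Y_2+O(\eta\|f\|_{1/2}^2),$$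
with $\mathsf X_i,\mathsf Y_i$ homogeneous of degree $i$ in $M$, hence in $f$, and $O(\|f\|_{1/2}^i)$. Since $\|f\|_{1/2}^3\le C\eta\|f\|_{1/2}^2$, the Neumann series for $\mathsf X^{-1}$ gives $\Lambda=\lambda_0I+\Lambda_1+\Lambda_2+O(\eta\|f\|_{1/2}^2)$ with
$$\Lambda_1=\lambda_0\mathsf Y_1-\lambda_0^2\mathsf X_1,\qquad\Lambda_2=\lambda_0\mathsf Y_2-\lambda_0^2\mathsf X_2-\lambda_0^2\mathsf X_1\mathsf Y_1+\lambda_0^3\mathsf X_1^2 .$$
By (9.2) the expansion holds with linear part $\ell_1(f)=\mathrm{tr}\,\Lambda_1$ and $q^{(1)}=\mathrm{tr}\,\Lambda_2$, $q^{(2)}=\mathrm{tr}\,\Lambda_1^2$. These are bounded with respect to $\|\cdot\|_{1/2}$ for Lipschitz $f$ and extend to $H^{1/2}$ by density.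

**Step 5: rotation invariance.** This identifies all coefficients from zonal harmonics. For smooth $f$ the numbers $\ell_1(f),q^{(1)}(f),q^{(2)}(f)$ are Taylor coefficients of $\varepsilon\mapsto t_i(\Omega_{\varepsilon f})$, hence invariant under rotations of $f$. The spaces of real harmonics of degree $n$ are irreducible and pairwise inequivalent under rotations, and an invariant quadratic form on one of them is a multiple of $\|\cdot\|^2$. So by Schur's lemma and density $\ell_1(f)=\ell\int f$ and $q^{(i)}(f)=\sum_nq_n^{(i)}\|f_n\|^2$, and boundedness on $H^{1/2}$ means $|q_n^{(i)}|\le C(n+1)$. Constant $f\equiv\varepsilon$ gives $t_1=3\lambda_0((1+\varepsilon)^{-2}-1)$, so $4\pi\ell=-6\lambda_0$. For $n\ge2$, zonal $f$ with $\|f\|=1$ has $\int f=0$, and comparison with Proposition 4 gives the $q_n^{(i)}$. $\square$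

## 10. Proof of Theorems A and B

**Step 1: ordering of the constants.** By Proposition 5, $K_2+\kappa\hat\tau\ge K_2-\frac{\hat\tau}{2\lambda_0}>0$ for the three values $\kappa=0,-\frac1{4\lambda_0},-\frac1{2\lambda_0}$, i.e. $\kappa>\kappa_{\rm vol}$. And $\kappa_{\rm vol}>\kappa_{\rm per}$ because $\lambda_0>2$.

**Step 2: volume constraint, Theorem A and the positive part of Theorem B(1).** Let $|\Omega_f|=|B|$, barycentre $0$, $\eta$ small. The linear term of $t_1$ becomes quadratic: by (4.2) and $c_*N\ell=-(2\lambda_0-4)$,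
$$c_*N\ell\int f=(2\lambda_0-4)\|f\|^2+O(\eta\|f\|^2).$$
Insert this in Proposition 6. The terms with $n=0,1$ are $O(\eta^2\|f\|^2)$ by (4.1), (4.2), so
$$c_*N(t_1+\kappa t_2)=\sum_{n\ge2}K_n\|f_n\|^2+\kappa\hat\tau\|f_2\|^2+O(\eta\|f\|_{1/2}^2). \tag{10.1}$$
Also $t_1,t_2=O(\|f\|_{1/2}^2)$ and $t_1^2=O(\eta^2\|f\|_{1/2}^2)$. Let $K_2+\kappa\hat\tau>0$. By Proposition 5 the main part of (10.1) is at least $c_1\sum_{n\ge2}(n+1)\|f_n\|^2\ge c_1(1-C\eta^2)\|f\|_{1/2}^2$. It is at most $C\|f\|_{1/2}^2$ since $|K_n|\le C(n+1)$. As $\lambda_j(\Omega_f)\to\lambda_0$ for $j\le3$, (2.1) gives, for some $\eta_0>0$,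
$$c\|f\|_{1/2}^2\le\Psi(\Omega_f)-\Psi(B)\le C\|f\|_{1/2}^2\qquad\text{for }\eta\le\eta_0. \tag{10.2}$$
By Section 4 every convex $\Omega$ with $|\Omega|=|B|$ and $d_H(\Omega,B)$ small is, up to translation, such an $\Omega_f$. By Step 1 this proves Theorem A under the volume constraint, with equality only if $f=0$. The last estimate of the positive part of Theorem B(1) follows from (10.2) and $|\Omega_f\triangle B|\le C\|f\|_{L^1}\le C\|f\|_{1/2}$.

**Step 3: perimeter constraint, Theorem A.** As for boxes, the isoperimetric inequality reduces this to the volume case. Let $\Omega$ be convex, $|\partial\Omega|=|\partial B|$, $d_H(\Omega,B)<\delta$. Then $|\Omega|\le|B|$, so $t=(|B|/|\Omega|)^{1/3}\ge1$, and $t\to1$, $d_H(t\Omega,B)\to0$ as $\delta\to0$. Since $\lambda_j(t\Omega)=t^{-2}\lambda_j(\Omega)$ and $|t\Omega|=|B|$, the volume case gives for $\delta$ small (with $F_i(\Omega)$ short for $F_i(\lambda_1,\lambda_2,\lambda_3)(\Omega)$)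
$$F_i(\Omega)=t^{2i}F_i(t\Omega)\ge t^{2i}F_i(B)\ge F_i(B).$$
Equality forces $t=1$, and then $\Omega$ is a translate of $B$ by the volume case. This completes the proof of Theorem A.

**Step 4: perimeter constraint, positive part of Theorem B(2).** For general $\Psi$ we want the sharp constant, so we expand again, with (4.3) in place of (4.2). For $|\partial\Omega_f|=|\partial B|$ and barycentre $0$,
$$c_*N\ell\int f=(2\lambda_0-4)\big(\tfrac12\|f\|^2+\tfrac14\|\nabla f\|^2\big)+O(\eta^2\|\nabla f\|^2),$$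
$$c_*N(t_1+\kappa t_2)=\sum_{n\ge2}K_n^{\rm per}\|f_n\|^2+\kappa\hat\tau\|f_2\|^2+O(\eta\|f\|_{H^1}^2),$$
$$K_n^{\rm per}=K_n+(2\lambda_0-4)\Big(\frac{n(n+1)}4-\frac12\Big)=K_n+\frac{\lambda_0-2}2(n-1)(n+2).$$
Moreover $t_1,t_2=O(\|f\|_{H^1}^2)$, so $t_1^2=O(\eta^2\|f\|_{H^1}^2)$, and $\|f_0\|^2,\|f_1\|^2=O(\eta^2\|f\|_{H^1}^2)$. We have $c(n+1)^2\le K_n^{\rm per}\le C(n+1)^2$ for $n\ge3$, and $K_2^{\rm per}=K_2+2(\lambda_0-2)$, so $K_2^{\rm per}+\kappa\hat\tau>0$ means $\kappa>\kappa_{\rm per}$. In that case (2.1) gives $c\|f\|_{H^1}^2\le\Psi(\Omega_f)-\Psi(B)\le C\|f\|_{H^1}^2$ for small $\eta$. The statement for convex domains follows from Section 4 and $|\Omega_f\triangle B|\le C\|f\|_{H^1}$.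

**Step 5: negative parts.** We use a degree 2 deformation. Let $Y$ be the normalised zonal harmonic of degree 2 and $f_\varepsilon=\varepsilon Y+\gamma(\varepsilon)$, the constant $\gamma(\varepsilon)=O(\varepsilon^2)$ being chosen to satisfy the constraint. $\Omega_{f_\varepsilon}$ is centrally symmetric, so its barycentre is $0$, and its boundary is $C^2$-close to $\partial B$, so it is convex for small $\varepsilon$. The expansions of Steps 2 and 4 give
$$c_*N(t_1+\kappa t_2)=\varepsilon^2(K_2+\kappa\hat\tau)+O(\varepsilon^3)\quad\text{resp.}\quad\varepsilon^2(K_2^{\rm per}+\kappa\hat\tau)+O(\varepsilon^3),$$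
and the other terms in (2.1) are $o(\varepsilon^2)$. So $\Psi(\Omega_{f_\varepsilon})<\Psi(B)$ for small $\varepsilon\ne0$ if $\kappa<\kappa_{\rm vol}$, resp. $\kappa<\kappa_{\rm per}$.

**Step 6: power means.** If $\theta\in C^2$, $\theta'>0$, then $\kappa$ is the same for $\theta\circ\Psi$ as for $\Psi$: $\mathsf a$ and $\Psi_{11}-\Psi_{12}$ are both multiplied by $\theta'$, because the terms $\theta''\Psi_1^2$ and $\theta''\Psi_1\Psi_2$ agree at the symmetric point. So for $M_p$ one may use $\frac1p\sum\lambda_j^p$, or $\sum\log\lambda_j$ for $p=0$. Then $\mathsf a=\lambda_0^{p-1}$, $\Psi_{11}=(p-1)\lambda_0^{p-2}$, $\Psi_{12}=0$, and $\kappa=\frac{p-1}{2\lambda_0}$. The condition $\kappa>\kappa_{\rm vol}$ is $p>1+2\lambda_0\kappa_{\rm vol}$, and likewise for the perimeter. This completes the proof of Theorem B. $\blacksquare$
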